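# Cores that can be kept unfrozen: recoloring from lists in $O((t+1)n)$ steps

## 1. Five small graphs that tolerate a change next door

All graphs are finite and simple, and colors are natural numbers. We need three standard words first.

**Definition (lists, steps, frozen).** A list-assignment $L$ of a graph $G$ gives each vertex $v$ a list $L(v)\subseteq\mathbb N$. A *proper $L$-coloring* is a proper coloring $c$ with $c(v)\in L(v)$ for all $v$. A color is *free at $v$* if it lies in $L(v)$, differs from $c(v)$, and appears on no neighbor of $v$. A *recoloring step* gives one vertex $v$ a color free at $v$; we say that we *move* $v$. A vertex is *frozen* if no color is free at it. A coloring is *frozen* if all its vertices are frozen, and *unfrozen* otherwise.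

For example, color the cube, whose vertices are the 0/1-words of length 3, from the lists $\{1,2,3,4\}$, using one color for each antipodal pair. The neighbors $100,010,001$ of $000$ lie in three different antipodal pairs, none of which contains $000$. So $000$ sees all three other colors, and by symmetry the coloring is frozen.

Here is the object on which the proof turns. Let $H$ be a small induced subgraph that is unfrozen, and let $p$ be a vertex outside $H$, with neighbors in $H$, that wants to change from color $a$ to color $b$. Two things may go wrong: a neighbor of $p$ in $H$ may have color $b$, and after the change every vertex of $H$ may be frozen. We look for graphs $H$ in which a preparatory recoloring inside $H$ always avoids both.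

**Definition (core).** A *core* is an induced subgraph $H$ of $G$, identified with its vertex set, of one of these types:

* a **diamond**: $K_4$ minus an edge;
* a $K_{2,3}$;
* a **banner**: a 4-cycle $s\,c_1\,q\,c_2$ plus a vertex $w$ adjacent to $s$ only;
* a **claw** with center $s$ and leaves $v_1,v_2,v_3$, such that no vertex outside $H$ is adjacent to two or more leaves;
* a **paw**: a triangle $s\,v_2\,v_3$ plus a vertex $v_1$ adjacent to $s$ only, such that no vertex outside $H$ is adjacent to $v_2,v_3$ but not to $s$, and no vertex outside $H$ is adjacent to all of $H$.

Every core is connected, with maximum degree $3$, at most $5$ vertices, and diameter at most $3$ (the value $3$ occurs in the banner, between $w$ and $q$).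

Some examples. In the Petersen graph, which has no cycle of length less than 5, a vertex with its three neighbors is a claw, and an outside vertex adjacent to two leaves would create a 4-cycle; so this claw is a core. In the cube, the claw at $000$ is not a core, since $110$ is adjacent to $100$ and $010$. But $000,100,110,010$ together with $001$ form an induced banner. In the triangular prism, take a triangle $s v_2v_3$ and the vertex $v_1$ matched to $s$. Each of the two outside vertices has exactly one neighbor in the triangle, so this paw is a core.

**Lemma 1 (robustness).** Let $H$ be a core, $p\notin H$, $D=N(p)\cap H\neq\emptyset$, and let $a\ne b$ be colors. Let $M$ be lists on $H$ with $|M(v)|\ge\deg_H(v)+2$ for $v\in D$ and $|M(v)|\ge\deg_H(v)+1$ for $v\in H\setminus D$. For a color $x$ let $M^x(v)=M(v)\setminus\{x\}$ for $v\in D$ and $M^x(v)=M(v)$ otherwise. Then $H$ has a proper coloring $\psi$ with $\psi(v)\in M^{ab}(v):=M^a(v)\cap M^b(v)$ for all $v$ that is unfrozen with respect to both $M^a$ and $M^b$.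

Read $M(v)$ as the colors left to $v$ by everything outside $H$ except $p$. Then $M^a$ are the lists on $H$ while $p$ has color $a$, and $M^b$ are the lists once $p$ has color $b$. The coloring $\psi$ is legal and unfrozen under both.

*A claw at work.* Let $p$ be adjacent to $v_1$ only, $a=1$, $b=2$, and $M(v_1)=\{1,2,3\}$, $M(s)=\{1,3,4,5\}$, $M(v_2)=\{1,4\}$, $M(v_3)=\{1,5\}$. The coloring $(v_1,s,v_2,v_3)=(3,1,4,5)$ is unfrozen for $M^1$, because $2$ is free at $v_1$. It is frozen for $M^2$: the vertex $v_1$ has list $\{1,3\}$ and sees $1$, the leaves $v_2,v_3$ see $1$, and $s$ sees $3,4,5$. So moving $p$ now would freeze the claw. Swap the colors of $s$ and $v_2$ to get $(3,4,1,5)$. Now $v_1$ sees only color $4$, so $2$ is free at $v_1$ for $M^1$ and $1$ is free at $v_1$ for $M^2$. The proof in Section 7 consists of such swaps.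

*Why the claw carries a condition.* Suppose $p$ is adjacent to two leaves $v_1,v_2$ of a claw, and not to $s$ or $v_3$. Take $a=1$, $b=2$, and
$$M(v_1)=\{1,2,3\},\quad M(v_2)=\{1,2,4\},\quad M(s)=\{1,2,3,4\},\quad M(v_3)=\{1,2\}.$$
The sizes are as required. A coloring from $M^{12}$ must have $v_1=3$ and $v_2=4$, so $s\in\{1,2\}$ and $v_3$ gets the other of these two colors. If $s=1$, $v_3=2$, then for $M^2$ the lists of $v_1,v_2$ are $\{1,3\},\{1,4\}$ and both see $1$; also $v_3$ sees $1$, and $s$ sees $3,4,2$. All are frozen. If $s=2$, $v_3=1$, the same happens for $M^1$. So the conclusion of Lemma 1 fails. In this situation, however, $s,v_1,p,v_2$ is a 4-cycle with pendant vertex $v_3$, so a banner is at hand. This is how the list of five types arises (Section 6).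

**What cores are for.** We shall place cores so that every vertex of degree at least $3$ is close to one, unfreeze all of them once, and keep all of them unfrozen from then on. They are local supplies of freedom that are not used up, and they replace freedom carried in from far away.

## 2. The reconfiguration graph and the quantity $n+Q(G)$

Let $G$ have $n$ vertices. Let $\mathcal C(G,L)$ be the graph whose vertices are the proper $L$-colorings, two being adjacent if they differ by one recoloring step. Let $\widehat{\mathcal C}(G,L)$ be the subgraph induced by the unfrozen colorings. How many steps can be needed between two unfrozen colorings?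

The starting point is the Main Theorem of Stijn Cambie, Wouter Cames van Batenburg, Daniel W. Cranston, Jan van den Heuvel, Ross J. Kang, "Reconfiguration of List Colourings", arXiv:2505.08020 (2025).

**Main Theorem.** If $G$ is connected, its maximum degree $\Delta$ is at least $3$, and $|L(v)|\ge\deg(v)+1$ for every $v$, then $\widehat{\mathcal C}(G,L)$ is connected with diameter $O(n^2)$.

**Conjecture (same source).** If in addition $G$ has no path of degree-2 vertices of length more than $t$, for some $t\ge0$, then $\widehat{\mathcal C}(G,L)$ is connected with diameter $O((t+1)n)$, where the implied constant is absolute.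

The condition $\Delta\ge3$ matters. On $C_5$ with all lists $\{1,2,3\}$, walk once around the cycle and add up the color differences, each read as $\pm1$ modulo $3$. A vertex can move only if its two neighbors share a color; the two differences at it then change from $(+1,-1)$ to $(-1,+1)$ or conversely, so the sum is invariant. The coloring $1,2,3,1,2$ has sum $+3$ and its mirror image $2,1,3,2,1$ has sum $-3$. Both are unfrozen (one vertex has two neighbors of the same color), yet no sequence of steps joins them.

A *branch vertex* is a vertex of degree at least $3$. Let $G$ be connected with $\Delta\ge3$. Each component $P$ of the subgraph induced by the degree-2 vertices is a path, since a cycle component would be all of $G$. We call these components the *degree-2 paths*, and put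
$$Q(G)=\sum_P|V(P)|^2 .$$

**Theorem 2.** There is an absolute constant $C$ such that if $G$ is connected, $\Delta\ge3$ and $|L(v)|\ge\deg(v)+1$ for all $v$, then $\widehat{\mathcal C}(G,L)$ is connected with diameter at most $C(n+Q(G))$. (If $\widehat{\mathcal C}(G,L)$ is empty there is nothing to prove.)

**Corollary 3 (the conjecture is true).** If moreover $G$ has no path of degree-2 vertices of length more than $t$, then $\widehat{\mathcal C}(G,L)$ is connected with diameter at most $2C(t+1)n$.

*Proof from Theorem 2.* A path of length at most $t$ has at most $t+1$ vertices. So $Q(G)\le(t+1)\sum_P|V(P)|\le(t+1)n$, and $n+Q(G)\le 2(t+1)n$. $\square$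

**Theorem 4 (converse).** For every connected $G$ with $\Delta\ge3$ there is $L$ with $|L(v)|=\deg(v)+1$ for all $v$ such that every $L$-coloring is unfrozen and $\operatorname{diam}\widehat{\mathcal C}(G,L)\ge(n+Q(G))/10$.

Hence $\max_L\operatorname{diam}\widehat{\mathcal C}(G,L)=\Theta(n+Q(G))$ with absolute constants, the maximum being over lists with $|L(v)|\ge\deg(v)+1$. Also the order $(t+1)n$ cannot be improved for any $t$. Subdivide each edge of a connected cubic graph on $N$ vertices $t+1$ times. Then $n=N+\frac{3N}2(t+1)$ and $Q=\frac{3N}2(t+1)^2$, and
$$\tfrac35(t+1)n=\tfrac{3N}5(t+1)+\tfrac{9N}{10}(t+1)^2\le\tfrac{3N}2(t+1)^2=Q .$$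

## 3. A height function on degree-2 paths

We begin with Theorem 4, because it is done by hand and shows where the squares come from.

A small case first. On a path $v_1v_2v_3$ with lists $\{1,2,3\}$, go from $1,2,3$ to $2,1,3$. Neither $v_1$ nor $v_2$ can move directly to its target. One way is $123\to323\to313\to213$. Lift the colors to integers so that consecutive ones differ by exactly $1$: the four colorings become $(1,2,3),(3,2,3),(3,4,3),(5,4,3)$. Each step changes one height by $2$. Reversing the slope of a long path moves heights a long way, and this costs a quadratic number of steps.

*Proof of Theorem 4.*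

**Step 1: the lists and the two colorings.** Give each vertex of degree $\ne2$ a private list of $\deg(v)+1\ge2$ colors, these lists being pairwise disjoint and disjoint from $\{1,2,3\}$. Give every degree-2 vertex the list $\{1,2,3\}$. No other vertex has a color from the list of a branch vertex, so a branch vertex can always move, and every $L$-coloring is unfrozen. Let $\alpha,\beta$ differ at every vertex of degree $\neq2$. On each degree-2 path $v_1\dots v_k$ let $\alpha(v_i)\equiv i$ and $\beta(v_i)\equiv-i\pmod3$. Different degree-2 paths are not adjacent, so both colorings are proper.

**Step 2: lifting.** We count the steps made inside one path $P=v_1\dots v_k$ with $k\ge2$ in any sequence from $\alpha$ to $\beta$. A proper 3-coloring $c$ of $P$ lifts to $h:V(P)\to\mathbb Z$ with $h\equiv c\pmod3$ and $|h(v_{i+1})-h(v_i)|=1$. The lift is unique up to adding a constant multiple of $3$, since $h(v_1)$ is determined modulo $3$ and each difference is determined by its residue. When $v_i$ moves from $x$ to $y$, all its neighbors in $P$ (there is at least one) have the third color. They all have the same height $g$, because two neighbors with heights $h(v_i)+1$ and $h(v_i)-1$ would have different colors. So $h(v_i)=g\pm1$.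 Since $y$ is neither $x\equiv g\pm1$ nor the color of $g$, we have $y\equiv g\mp1$, and changing $h(v_i)$ to $g\mp1$ lifts the step. Steps outside $P$ change nothing on $P$.

**Step 3: counting.** The whole sequence lifts to one that starts at $h_0(v_i)=i$, ends at $h_1(v_i)=\sigma-i$ for some constant $\sigma$, and changes one value by $\pm2$ per step in $P$. Pairing $i$ with $k+1-i$ and using the triangle inequality, the number of steps in $P$ is at least
$$\tfrac12\sum_{i=1}^k|2i-\sigma|\ \ge\ \tfrac12\sum_{i=1}^{\lfloor k/2\rfloor}\bigl(2(k+1-i)-2i\bigr)=\sum_{i=1}^{\lfloor k/2\rfloor}(k+1-2i)=\lfloor k/2\rfloor\lceil k/2\rceil=\lfloor k^2/4\rfloor .$$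
If $k=1$, at least one step is needed, as $1\not\equiv-1\pmod3$. In all cases at least $\max(1,\lfloor k^2/4\rfloor)\ge k^2/5$ steps are made in $P$: this is clear for $k=1$ and for even $k$, and for odd $k\ge3$ we have $(k^2-1)/4\ge k^2/5$ because $k^2\ge5$.

**Step 4: adding up.** Every vertex of degree $\ne2$ moves at least once. Let $R=\sum_P|V(P)|\le Q(G)$. The number of steps is at least
$$(n-R)+\tfrac15Q(G)\ \ge\ \tfrac1{10}\bigl((n-R)+2Q(G)\bigr)\ \ge\ \tfrac1{10}\bigl(n+Q(G)\bigr).\qquad\square$$

## 4. Frozen vertices and complete graphs

From here on $|L(v)|\ge\deg(v)+1$. If $v$ is frozen, the at least $\deg(v)$ colors of $L(v)\setminus\{c(v)\}$ all appear on its $\deg(v)$ neighbors. So $v$ is frozen if and only if $|L(v)|=\deg(v)+1$, the colors on $N(v)$ are distinct, and $L(v)=c(N[v])$. In particular $v$ is unfrozen as soon as $|L(v)|\ge\deg(v)+2$, or two neighbors share a color, or a neighbor has a color outside $L(v)$. These three criteria are used all the time.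

**Fact F.** If $v$ is frozen and a neighbor of $v$ changes its color from $a$ to $b$, then $v$ becomes unfrozen. Indeed $a\in L(v)$, and $a$ appeared in $N(v)$ on that neighbor only; so now $a$ is free at $v$.

After any step the moved vertex is unfrozen, since it can go back. Hence every coloring on a walk of positive length in $\mathcal C(G,L)$ is unfrozen, and steps are reversible. We may therefore build walks without checking that they stay in $\widehat{\mathcal C}(G,L)$.

The simplest graphs for Theorem 2 are the complete ones. They contain no core, so we treat them separately.

**Lemma 5.** Let $G=K_N$, $|\Lambda(v)|\ge N$ for all $v$, and $|\Lambda(r)|\ge N+1$ for some $r$. Any two $\Lambda$-colorings are joined by at most $3N$ steps.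

*Proof.* At most $N$ colors are in use, so $r$ always has a free color. Bring the vertices other than $r$ one at a time to their target colors, after which they are fixed. Consider $v$ with target $b$, not yet at $b$. No fixed vertex has color $b$, since targets are distinct. If $r$ has color $b$, move $r$. If an unfixed $w\ne v,r$ has color $b$, then, if $w$ is frozen, move $r$, so that $w$ becomes unfrozen by Fact F; in any case move $w$. Now $b$ is unused, and we move $v$ to $b$. This takes at most 3 steps. At the end all other vertices have their targets, and $r$ moves to its own. The total is at most $3(N-1)+1\le3N$. $\square$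

**Theorem 2 for $G=K_n$, $n\ge4$.** If some $|L(r)|\ge n+1$, Lemma 5 gives diameter at most $3n$. Otherwise all $|L(v)|=n$. If all lists are equal, every coloring uses the whole list and is frozen, so there is nothing to prove. Otherwise, as the lists have equal size, there are $x,r$ and $\gamma\in L(x)\setminus L(r)$. From any unfrozen coloring we reach one with $x$ colored $\gamma$ in at most 3 steps (none if $x$ already has color $\gamma$). If $\gamma$ is unused, move $x$ to $\gamma$. If some $w\ne x$ has color $\gamma$, then, if $w$ is frozen, move some unfrozen vertex, which makes $w$ unfrozen by Fact F; then move $w$, and then move $x$ to $\gamma$. Do this from both given colorings. Then keep $x$ at $\gamma$ and apply Lemma 5 to the remaining $K_{n-1}$ with lists $L(v)\setminus\{\gamma\}$: all have size at least $n-1$, and $r$ still has $n$ colors. The total is at most $6+3n$. $\square$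

**From now on $G$ is connected, $\Delta\ge3$, and $G$ is not complete.**

## 5. Carrying freedom along a path, and its price

Fact F suggests a direct plan. Some vertex is unfrozen. To free a vertex $w$, take a path to $w$ from an unfrozen vertex; along it, whenever the next vertex is frozen, move the current one. After at most as many steps as the path has edges, $w$ is unfrozen. So we can bring each vertex in turn to its target, fetching freedom whenever it is needed.

This works step by step, but the price is too high. After a trip we only know that there is freedom near the last vertex moved, and the next vertex to be treated may be far away. In the ladder with $N\ge3$ rungs, the only degree-2 vertices are the four corners. They form two paths of two vertices, so $Q=8$, and Theorem 2 asks for $O(n)$ steps. Yet distances are of order $n$. If each of $n$ vertices is charged a trip of length up to order $n$, the bound is of order $n^2$.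

So we want a supply near every branch vertex that remains after use. An unfrozen branch vertex with three of its neighbors does not do as it stands: the second claw of Section 1 shows that a single outside vertex adjacent to two leaves can make it impossible to pass from $a$ to $b$ with the claw unfrozen on both sides. Cores are the repaired version. We must show three things: they occur near every branch vertex, recoloring inside them costs $O(1)$, and Lemma 1 holds.

## 6. A core near every branch vertex

**Lemma 6.** For every branch vertex $s_0$ there is a vertex $u$ at distance at most $1$ from $s_0$ and a core containing $u$, all of whose vertices are within distance $2$ of $u$.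

*Proof.* **Step 1: find a center with two nonadjacent neighbors.** If $N[s_0]$ is not a clique, let $u=s_0$; then $u$ has two nonadjacent neighbors. If $N[s_0]$ is a clique, then, since $G$ is connected and not complete, some $u\in N(s_0)$ has a neighbor outside $N[s_0]$, and this neighbor and $s_0$ are nonadjacent neighbors of $u$; moreover $u$ is adjacent to all other vertices of $N[s_0]$, so $\deg(u)\ge3$. In both cases let $v_1,v_2$ be nonadjacent neighbors of $u$ and $v_3$ a third neighbor. Among the $v_i$ only $v_1v_3,v_2v_3$ can be edges. With none, one or both of them present, $\{u,v_1,v_2,v_3\}$ induces a claw, a paw or a diamond. A diamond is a core.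

**Step 2: repair a claw.** Suppose a vertex $p$ outside the claw is adjacent to the leaves $v_i,v_j$. If $p\sim u$, then $\{u,p,v_i,v_j\}$ induces a diamond, its only non-edge being $v_iv_j$. If $p\not\sim u$ and $p$ is adjacent to all leaves, then $\{u,p\}$ and the leaves induce a $K_{2,3}$. If $p\not\sim u$ and $p$ is adjacent to exactly two leaves, then $u\,v_i\,p\,v_j$ is an induced 4-cycle and the third leaf is adjacent to $u$ only: a banner with $s=u$. If there is no such $p$, the claw is a core.

**Step 3: repair a paw.** Relabel so that $v_2\sim v_3$ and $v_1$ is adjacent to neither; the center is $u$. If an outside $p$ is adjacent to $v_2,v_3$ and not to $u$, then $\{u,v_2,v_3,p\}$ induces a diamond. If an outside $p$ is adjacent to all four vertices, then $\{u,p,v_1,v_2\}$ induces a diamond, its only non-edge being $v_1v_2$. Otherwise the paw is a core.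

In every case the core contains $u$, and a vertex $p$ that was used is adjacent to a neighbor of $u$, so all vertices are within distance 2 of $u$. $\square$

**Lemma 7.** There is an absolute constant $K\ge1$ such that for every core $H$ and lists $\Lambda$ with $|\Lambda(v)|\ge\deg_H(v)+1$, any two unfrozen $\Lambda$-colorings $\varphi,\psi$ of $H$ are joined by at most $K$ steps.

*Proof.* The lists may be long, so we first shorten them. Choose a vertex $x$ and a color free at $x$ in $\varphi$, and a vertex $x'$ and a color free at $x'$ in $\psi$. Let $\Lambda'(v)\subseteq\Lambda(v)$ contain $\varphi(v)$ and $\psi(v)$, and also the chosen free colors if $v=x$ or $v=x'$. This makes at most $4$ colors; since $\deg_H(v)+1\le4$, we can add colors of $\Lambda(v)$ so that $\deg_H(v)+1\le|\Lambda'(v)|\le4$. Then $\varphi,\psi$ are unfrozen $\Lambda'$-colorings. The graph $H$ is connected with maximum degree $3$, so by the Main Theorem for $(H,\Lambda')$ they are joined by some sequence of steps. There are at most $4^5$ colorings from $\Lambda'$, so a shortest such sequence has fewer than $4^5$ steps. Take $K=4^5$. $\square$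

The Main Theorem is used nowhere else: only for connectivity, and only on graphs with at most five vertices.

## 7. Proof of the robustness lemma

We recall one classical result, the theorem of Borodin (1977) and Erdős–Rubin–Taylor (1979): a connected graph $H$ with lists of size at least $\deg_H(v)$ at each $v$ is colorable from the lists unless every block of $H$ is complete or an odd cycle. (A block is a maximal connected subgraph without a cut vertex of its own. The blocks of a banner are its 4-cycle and the pendant edge.)

*Proof of Lemma 1.* Note that $|M^a(v)|,|M^b(v)|\ge\deg_H(v)+1$ for all $v$, so the criteria of Section 4 apply in $H$ to both list-assignments.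

**Step 1: a coloring from $M^{ab}$ exists.** We have $|M^{ab}(v)|\ge\deg_H(v)$ on $D$ and $|M^{ab}(v)|\ge\deg_H(v)+1$ off $D$. If $D\ne H$, pick $q\in H\setminus D$ and color greedily in order of nonincreasing distance to $q$ in $H$. Each $v\ne q$ has a neighbor closer to $q$, still uncolored, so at most $\deg_H(v)-1$ colors are forbidden; at $q$ at most $\deg_H(q)$ are forbidden. If $D=H$, then $H$ is not a claw ($p$ would be adjacent to all leaves) and not a paw ($p$ would be adjacent to all of $H$). So $H$ is a diamond, a $K_{2,3}$ or a banner, and has a block (the diamond, the $K_{2,3}$, a $C_4$) that is neither complete nor an odd cycle. The theorem just recalled applies.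

**Step 2: what a bad coloring looks like.** Let $\varphi$ be a coloring from $M^{ab}$. If it is unfrozen for both lists, we are done. The roles of $a$ and $b$ are symmetric, so assume that $\varphi$ is frozen for $M^b$. This gives strong information: for every $v\in H$ the colors on $N_H[v]$ are distinct and $M^b(v)=\varphi(N_H[v])$ has size $\deg_H(v)+1$. For $v\in D$, since $|M(v)|\ge\deg_H(v)+2$, we get
$$M(v)=\varphi(N_H[v])\cup\{b\},\qquad b\notin\varphi(N_H[v]).\tag{1}$$
Also $\varphi(v)\notin\{a,b\}$ for $v\in D$. We shall repair $\varphi$ by exchanging the colors of two adjacent vertices.

**Step 3: swaps are proper and unfreeze a third vertex for $M^b$.** Let $xy$ be an edge of $H$ and let $\psi$ be $\varphi$ with the colors of $x,y$ swapped. Then $\psi$ is proper, because the colors of $\varphi$ on $N_H[x]$ are distinct, and likewise on $N_H[y]$. Moreover, provided that $\psi$ takes its colors from $M^b$: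

*(S) If some $z\neq x,y$ is adjacent to exactly one of $x,y$, then $z$ is unfrozen for $M^b$ under $\psi$.*

Say $z\sim x$ and $z\not\sim y$. Then $\psi(x)=\varphi(y)$. If $\varphi(y)\notin M^b(z)$, then $z$ has a neighbor with a color outside its list and is unfrozen. Otherwise $\varphi(y)\in M^b(z)=\varphi(N_H[z])$. Since $z,y$ are distinct vertices of $N_H(x)$, we have $\varphi(z)\ne\varphi(y)$, so $\varphi(z')=\varphi(y)$ for some $z'\in N_H(z)$. Here $z'\ne y$ as $z\not\sim y$, and $z'\ne x$ as $\varphi(x)\neq\varphi(y)$. So $z'$ kept its color, and $z',x$ are two neighbors of $z$ with the same color under $\psi$; hence $z$ is unfrozen.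

What remains is to choose the swap so that the lists are respected and some vertex is unfrozen for $M^a$ as well. Two kinds of swap suffice.

**Step 4: Swap I.** *Suppose there are $v\in D$ and $u\in N_H(v)$ with $\varphi(u)\ne a$ and $N_H[u]\ne N_H[v]$. Then swapping $u$ and $v$ gives a coloring $\psi$ as required.*

Lists: $\psi(v)=\varphi(u)$ lies in $M(v)$ by (1), is $\ne a$ by assumption, and is $\ne b$ by (1). And $\psi(u)=\varphi(v)\in\varphi(N_H[u])=M^b(u)\subseteq M(u)$, with $\varphi(v)\notin\{a,b\}$. So $\psi$ takes its colors from $M^{ab}$.

Unfrozen for $M^b$: some $z$ lies in exactly one of $N_H[u],N_H[v]$. It is neither $u$ nor $v$, as these lie in both. So $z$ is adjacent to exactly one of them, and (S) applies.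

Unfrozen for $M^a$: if $a\notin M(v)$, then $|M^a(v)|=|M(v)|\ge\deg_H(v)+2$ and $v$ is unfrozen. If $a\in M(v)$, then by (1), $a\neq b$ and $\varphi(v)\ne a$, some $y\in N_H(v)$ has $\varphi(y)=a$. Since $\varphi(u)\neq a$, we have $y\ne u$, so $\psi(y)=a\notin M^a(v)$ and $v$ is unfrozen.

**Step 5: Swap II, for the case that $a$ blocks Swap I.** *Suppose there are $v\in D$ and $s\in N_H(v)$ with $\varphi(s)=a$ (so $s\notin D$), and $z\in N_H(s)\setminus D$, such that either*

*(i) $N_H(v)=\{s\}$ and $\varphi(z)\ne b$; or*

*(ii) $z\sim v$ and some vertex of $H\setminus\{s,z\}$ is adjacent to exactly one of $s,z$.*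

*Then swapping $s$ and $z$ gives a coloring $\psi$ as required.*

Lists: as $s,z\notin D$, we have $\psi(s)=\varphi(z)\in\varphi(N_H[s])=M^b(s)=M^{ab}(s)$ and $\psi(z)=a=\varphi(s)\in\varphi(N_H[z])=M^b(z)=M^{ab}(z)$.

Unfrozen for $M^b$: in case (ii) apply (S) to the vertex given there. In case (i) apply it to $v$, which differs from $z$ (as $v\in D$, $z\notin D$), is adjacent to $s$ and is not adjacent to $z$.

Unfrozen for $M^a$: in case (ii), $v$ has the neighbor $z$ with $\psi(z)=a\notin M^a(v)$. In case (i), (1) says $M(v)=\{\varphi(v),a,b\}$, so $M^a(v)=\{\varphi(v),b\}$. The color $\psi(s)=\varphi(z)$ is not $b$, and it is not $\varphi(v)$ since $v,z$ are distinct vertices of $N_H(s)$. So $v$ has a neighbor with a color outside $M^a(v)$. Either way $v$ is unfrozen.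

**Step 6: in every core one of the swaps is available.** Recall that the neighbors of any vertex of $H$ have distinct colors under $\varphi$, so among two neighbors at most one has color $a$, and at most one has color $b$. Recall also $D\ne\emptyset$.

* *Diamond*, with degree-3 vertices $r,r'$ and degree-2 vertices $x,y$. Each vertex has two neighbors whose closed neighborhood differs from its own: $r,r'$ for $x$ and for $y$; and $x,y$ for $r$ and for $r'$. One of them is not colored $a$. Swap I applies to any $v\in D$.
* *$K_{2,3}$.* Every vertex has at least two neighbors. Adjacent vertices have different closed neighborhoods, because there are no triangles and the graph is connected with more than two vertices. Swap I applies to any $v\in D$.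
* *Banner.* Again there are no triangles, so adjacent vertices have different closed neighborhoods. If $D$ contains a vertex of the 4-cycle, it has two neighbors, and Swap I applies. Otherwise $D=\{w\}$. If $\varphi(s)\ne a$, use Swap I with $v=w$, $u=s$. If $\varphi(s)=a$, one of $c_1,c_2$ is not colored $b$, and neither is in $D$: use Swap II(i) with $v=w$ and $z$ this vertex.
* *Claw.* Closed neighborhoods of adjacent vertices differ. If $s\in D$, some leaf is not colored $a$: Swap I with $v=s$. Otherwise, by the core condition, $D=\{v_i\}$ for one leaf. If $\varphi(s)\ne a$, Swap I with $v=v_i$, $u=s$. If $\varphi(s)=a$, one of the other two leaves is not colored $b$: Swap II(i).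
* *Paw.* Each of $v_1,v_2,v_3$ has closed neighborhood different from $N_H[s]=H$. If $s\in D$, some $v_i$ is not colored $a$: Swap I with $v=s$. Let $s\notin D$. If $\varphi(s)\ne a$, Swap I with any $v\in D$ and $u=s$. Let $\varphi(s)=a$. The case $\{v_2,v_3\}\subseteq D$ is excluded by the core condition, as $p\not\sim s$. If exactly one of them is in $D$, say $v_2$, use Swap II(ii) with $v=v_2$, $z=v_3$: here $z\sim v$, and $v_1$ is adjacent to $s$ but not to $v_3$. Otherwise $D=\{v_1\}$, one of $v_2,v_3$ is not colored $b$, and Swap II(i) applies with $v=v_1$. $\square$

## 8. A packing of cores, its forest, and safe moves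

**The packing.** Choose a maximal family of cores $H_1,\dots,H_m$ with pairwise distance at least $3$. By Lemma 6, $m\ge1$. Let $U=\bigcup H_i$ and $W=V\setminus U$. The distance condition means that there are no edges between different cores and *no vertex of $W$ is adjacent to two cores*.

**The forest.** Let $d(v)=\operatorname{dist}_G(v,U)$. For each $v\in W$ choose a *parent*: a neighbor with $d$ smaller by one. This gives a forest with root set $U$, in which $d(v)$ is the *depth* of $v$. Ancestors, descendants and children refer to this forest.

**The sum of depths.** All costs will be measured against $S:=\sum_{v\in V}d(v)$, so we bound $S$. Let $s_0$ be a branch vertex, and take $u$ and the core $H'$ from Lemma 6. By maximality $H'$ has distance at most $2$ from some $H_i$. So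
$$d(s_0)\le1+2+2=5 .$$
Now let $P$ be a degree-2 path with $k$ vertices. Its ends have neighbors outside $P$, of degree $1$ or at least $3$. If these all had degree $1$, then $G$ would be a path; so one of them is a branch vertex, and all vertices of $P$ have depth at most $k+5$. A degree-1 vertex has depth at most $6$ if its neighbor is a branch vertex, and at most $k+6$ if its neighbor lies in such a $P$. Each $P$ has at most one degree-1 neighbor. So the excess over $6$ per vertex caused by $P$ is at most $k(k-1)$ from $P$ itself and at most $k$ from its degree-1 neighbor, together at most $k^2$. Hence
$$S\le 6n+Q(G).\tag{2}$$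

**Unfrozen cores.** Call a core $H$ of the packing *unfrozen* in a coloring $c$ if it contains an unfrozen vertex. Equivalently, $c|_H$ is unfrozen for the lists $L(v)\setminus c(N(v)\setminus H)$, which have size at least $\deg_H(v)+1$.

**Safe move.** *Purpose: recolor a vertex of $W$ without freezing any core.* Let $p\in W$, $b\in L(p)$, $b\ne c(p)=a$, and suppose that no neighbor of $p$, except possibly in an unfrozen core, has color $b$.

If $p$ is adjacent to no unfrozen core, just move $p$ to $b$. If $p$ is adjacent to an unfrozen core $H$ (only one is possible), let $M(v)=L(v)\setminus c\bigl(N(v)\setminus(H\cup\{p\})\bigr)$ for $v\in H$. A neighbor $v$ of $p$ loses at most $\deg(v)-\deg_H(v)-1$ colors, any other $v\in H$ at most $\deg(v)-\deg_H(v)$. So $M$ satisfies the hypothesis of Lemma 1 with $D=N(p)\cap H$. Since $M^a(v)=L(v)\setminus c(N(v)\setminus H)$, the core $H$ is currently colored by an unfrozen $M^a$-coloring. Take $\psi$ from Lemma 1. Recolor $H$ to $\psi$ in at most $K$ steps, by Lemma 7 with lists $M^a$; these steps are legal in $G$. We call this the *core part*. Then move $p$ to $b$. This is legal, as $\psi$ avoids $b$ on $N(p)\cap H$, and no other neighbor of $p$ has color $b$. Afterwards the lists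 on $H$ are $M^b$, and $\psi$ is unfrozen for them.

In all cases at most $K+1$ steps are used, and only $p$ and vertices of one unfrozen core adjacent to $p$ change. *Every core that was unfrozen before is unfrozen afterwards, and also after the core part alone*: for $H$ we have just seen it, and every other unfrozen core has no vertex adjacent to a changed vertex.

**Hand-over.** *Purpose: pass freedom from a vertex of $W$ to a neighbor without freezing cores.* Let $p\in W$ be unfrozen, and let $p'$ be adjacent to $p$, where $p'\in W$ or $p'$ lies in a frozen core. We make $p'$ unfrozen. If it already is, do nothing. Otherwise start a safe move of $p$ to a color free at $p$; the precondition holds, since no neighbor of $p$ has that color. The vertex $p'$ is not in the core that is recolored. If $p'$ is unfrozen after the core part, stop. Otherwise complete the move; then $p'$ is unfrozen by Fact F. The cost is at most $K+1$, and unfrozen cores stay unfrozen.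

**Start.** *Purpose: pass freedom from a core to a vertex next to it.* Let the core $H$ be unfrozen and let $p_1\in W$ be adjacent to $u_0\in H$. Take a shortest path in $H$ from an unfrozen vertex of $H$ to $u_0$; it has at most $3$ edges. Along it, whenever the next vertex is frozen, move the current vertex, which is unfrozen; the next one becomes unfrozen by Fact F. After at most 3 steps $u_0$ is unfrozen. If $p_1$ is then frozen, move $u_0$, and $p_1$ becomes unfrozen by Fact F. The cost is at most $4$. Only $H$ changes. If something moved, $H$ is unfrozen at the end because the last moved vertex can go back; other cores are not adjacent to $H$.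

## 9. Unfreezing every core

**Lemma 8.** From any unfrozen $L$-coloring one can reach, in $O(n+Q(G))$ steps, a coloring in which all cores $H_1,\dots,H_m$ are unfrozen.

*Proof.* **Step 1: a first core.** Suppose all cores are frozen. Then some $v\in W$ is unfrozen. Let $v=x_0,x_1,\dots,x_k\in U$ be its path of successive parents, $k=d(v)$. For $j=0,\dots,k-1$: if $x_{j+1}$ is frozen, move $x_j$ to a free color, which makes $x_{j+1}$ unfrozen. Stop as soon as some core is unfrozen; this happens at the latest when $x_k$ is unfrozen. The cost is at most $d(v)\le S$ steps.

**Step 2: routes between cores.** Let $T_i$ be the set of vertices whose root lies in $H_i$. The $T_i$ partition $V$, each is connected ($H_i$ is connected, and forest paths lead to it), and $G$ is connected. So there are $m-1$ edges of $G$ forming a spanning tree of the quotient graph on $T_1,\dots,T_m$. Process the cores along this tree, starting from an unfrozen core. Let $xy$ be a tree edge with $x\in T_i$, $y\in T_j$, where $H_i$ is unfrozen. If $H_j$ is already unfrozen, skip; so let $H_j$ be frozen.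

We claim $d(x),d(y)\ge1$. If $x\in H_i$, then $y\notin H_j$, since there are no edges between cores. So $d(y)=1$, the parent of $y$ is in $H_j$, and $y\in W$ is adjacent to both $H_i$ and $H_j$, a contradiction. The other case is symmetric. Hence the forest paths of $x$ and $y$ together with $xy$ give a walk $u_0,p_1,\dots,p_k,y_0$ with $u_0\in H_i$, $y_0\in H_j$, $p_1,\dots,p_k\in W$ and $k=d(x)+d(y)$.

**Step 3: travel along the route.** Apply a start to make $p_1$ unfrozen, and then hand-overs for $(p_1,p_2),\dots,(p_{k-1},p_k),(p_k,y_0)$, stopping when $H_j$ is unfrozen. Unfrozen cores stay unfrozen. The cost is at most $4+(K+1)(d(x)+d(y))$.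

**Step 4: the total.** In $\sum(d(x)+d(y))$ over the at most $m-1$ tree edges, endpoints that are branch vertices contribute at most $5$ each, hence at most $10m$ in all. A vertex of degree at most $2$ is an endpoint at most twice, so these contribute at most $2S$. The total cost is at most $S+4m+(K+1)(10m+2S)=O(m+S)=O(n+Q(G))$, by $m\le n$ and (2). $\square$

## 10. Peeling the forest by target color

Let $\alpha',\beta'$ be colorings in which all cores are unfrozen. We transform $\alpha'$ into $\beta'$ with all cores staying unfrozen (at the end of each start, hand-over and safe move). The natural order is from the leaves of the forest inward: bring a deepest vertex $\lambda$ to its target, fix it forever, and continue. To move $\lambda$ to its target $\kappa$ we must first remove the color $\kappa$ from those neighbors of $\lambda$ in $W$ that are not yet fixed. Each such removal costs about the depth of that neighbor, since freedom comes up from the root.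

If this is done one $\lambda$ at a time, nothing bounds the number of neighbors of $\lambda$ colored $\kappa$ other than $\deg(\lambda)$. The count one gets contains $\sum_\lambda\deg(\lambda)$, that is, it is of the order of the number of edges, which can be quadratic in $n$ even if there is no degree-2 vertex, as in $K_{r,r}$ with $r\ge3$. To overcome this, treat together all currently available $\lambda$ with the *same* target $\kappa$. At a given moment each vertex has only one color, so it is in the way for only one $\kappa$. An average over $\kappa$ then finds a color whose blockers are cheap compared with what gets fixed.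

**The sets.** We maintain a set $X\subseteq W$, closed under taking parents in $W$, such that the vertices of $W\setminus X$ have their $\beta'$-color and are never moved again. Initially $X=W$. Let $X\ne\emptyset$, and let $c$ be the current coloring. Let $Y\neq\emptyset$ be the set of vertices of $X$ with no child in $X$, and let $E$ be the set of vertices of $X$ with a neighbor in $Y$. For a color $\kappa$ let
$$B_\kappa=\{\lambda\in Y:\beta'(\lambda)=\kappa\},\qquad A_\kappa=\{w\in X:\ c(w)=\kappa,\ w\text{ has a neighbor in }B_\kappa\}\subseteq E .$$
$B_\kappa$ is independent, since $\beta'$ is proper. So $A_\kappa\cap B_\kappa=\emptyset$. The $B_\kappa$ partition $Y$, and the $A_\kappa$ are pairwise disjoint.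

**Step 1: vertices of low degree in $E$.** *If $w\in E\setminus Y$ has degree at most $2$, then $w$ has degree $2$, its neighbors are its parent and one child, and this child is in $Y$.* Indeed $w$ has a child in $X$ and a parent, so these are all its neighbors. The parent is not in $Y$: it either lies in $U$, or has the child $w\in X$. As $w\in E$, the child is in $Y$.

**Step 2: the depth of $E$.** *We have*
$$\sum_{w\in E}d(w)\le17\sum_{\lambda\in Y}d(\lambda).\tag{3}$$
Going down through children in $X$, every vertex of $X$ has a descendant-or-self in $Y$. Branch vertices of $X$ have depth at most $5$, and each $\lambda\in Y$ has at most one ancestor-or-self of each depth $1,\dots,5$; so branch vertices contribute at most $(1+2+3+4+5)|Y|=15|Y|$. Vertices of degree at most $2$ in $E\cap Y$ contribute at most $\sum_{Y}d(\lambda)$. The remaining ones, by Step 1, are parents of vertices of $Y$, distinct ones having distinct children in $Y$; they contribute at most $\sum_Yd(\lambda)$. Finally $|Y|\le\sum_Yd(\lambda)$.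

**Step 3: ancestors in $E$.** *For $w\in X$, the proper ancestors of $w$ in $E$ have total depth at most $15+d(w)$.* Those that are branch vertices contribute at most $1+2+3+4+5$. Any other one has a child and a parent, so it has degree exactly $2$. Its child on the way to $w$ is in $X$, because $X$ is closed under parents; so it is not in $Y$, and by Step 1 this child is in $Y$. The child is $w$ or an ancestor of $w$, and vertices of $Y$ have no child in $X$; so the child is $w$. Hence there is at most one such ancestor, and its depth is less than $d(w)$.

**Step 4: choosing the color.** By (3) and the disjointness of the $A_\kappa$,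
$$\sum_{\kappa:\,B_\kappa\ne\emptyset}\ \sum_{w\in A_\kappa}d(w)\ \le\ \sum_{w\in E}d(w)\ \le\ 17\sum_{\kappa:\,B_\kappa\neq\emptyset}\ \sum_{\lambda\in B_\kappa}d(\lambda).$$
So we can choose $\kappa$ with $B_\kappa\ne\emptyset$ and
$$\sum_{w\in A_\kappa}d(w)\le17\sum_{\lambda\in B_\kappa}d(\lambda).\tag{4}$$

**Step 5: evacuating one vertex.** *Purpose: take the color $\kappa$ away from a vertex $w\in X$ of depth $\delta$.* Let $u_0\in U,u_1,\dots,u_\delta=w$ be its forest path, so $u_1,\dots,u_\delta\in X$. Apply a start to the core containing $u_0$, making $u_1$ unfrozen, and then hand-overs for $(u_1,u_2),\dots,(u_{\delta-1},u_\delta)$. Now $w$ is unfrozen. Make a safe move of $w$ to a free color, which is not $\kappa$. The cost is at most $4+(K+1)(\delta-1)+(K+1)\le(K+5)\delta$. Besides $w$, only proper ancestors of $w$ and core vertices change.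

**Step 6: clearing the neighborhood of $B_\kappa$.** For $\delta=\max d,\dots,2,1$ in this order, evacuate every $w\in X$ of depth $\delta$ that at that time has color $\kappa$ and a neighbor in $B_\kappa$. Evacuating $w$ changes, among the vertices of $X$ of depth at least $\delta$, only $w$, which loses the color $\kappa$. So once level $\delta$ is finished, no vertex of depth $\delta$ adjacent to $B_\kappa$ has color $\kappa$, and vertices of depth $\delta$ do not change any more in this step. Hence each vertex is evacuated at most once, and at the end *no vertex of $X$ adjacent to $B_\kappa$ has color $\kappa$*. The vertices of $B_\kappa$ are not moved: they are not proper ancestors of vertices of $X$, and they are not adjacent to $B_\kappa$.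

**Step 7: the cost of clearing.** Every evacuated vertex has a neighbor in $B_\kappa\subseteq Y$, so it lies in $E$. If it is not in the initial set $A_\kappa$, it did not have color $\kappa$ initially, so it was moved earlier in Step 6. It had not been evacuated, so it was moved as a proper ancestor of a vertex evacuated earlier. By induction on the order of evacuation, it is a proper ancestor of a vertex of the initial $A_\kappa$. So all evacuated vertices are in $A_\kappa$ or are proper ancestors, in $E$, of vertices of $A_\kappa$. By Step 3 and (4), using $15\le15\,d(w)$, the cost is at most
$$(K+5)\sum_{w\in A_\kappa}\bigl(d(w)+15+d(w)\bigr)\le17(K+5)\sum_{w\in A_\kappa}d(w)\le289(K+5)\sum_{\lambda\in B_\kappa}d(\lambda).$$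

**Step 8: fixing $B_\kappa$.** For each $\lambda\in B_\kappa$ in turn, if $\lambda$ does not have color $\kappa$, make a safe move of $\lambda$ to $\kappa=\beta'(\lambda)\in L(\lambda)$. We check the precondition. Neighbors of $\lambda$ in $X$ are not in $B_\kappa$ and did not have color $\kappa$ after Step 6; among vertices of $X$ only members of $B_\kappa$ change in the present step, so they still do not have color $\kappa$. Neighbors in $W\setminus X$ have their $\beta'$-colors, which differ from $\beta'(\lambda)$. All other neighbors are in a core, and all cores are unfrozen. The cost is at most $(K+1)|B_\kappa|$. Then replace $X$ by $X\setminus B_\kappa$. As vertices of $B_\kappa$ have no child in $X$, the new $X$ is closed under parents in $W$. No vertex of the old $W\setminus X$ was moved, since only vertices of $X$ and of cores moved.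

**Step 9: the total of all stages.** One stage (Steps 4 to 8) costs at most $290(K+5)\sum_{\lambda\in B_\kappa}d(\lambda)$, as $d(\lambda)\ge1$. The sets $B_\kappa$ of the successive stages partition $W$. So all stages together cost at most $290(K+5)S$.

**Step 10: the cores at the end.** When $X=\emptyset$, all of $W$ is colored by $\beta'$ and all cores are unfrozen. All neighbors of $H_i$ outside $H_i$ lie in $W$, so $H_i$ now has the lists $L(v)\setminus\beta'(N(v)\setminus H_i)$. For these both the current coloring of $H_i$ and $\beta'|_{H_i}$ are unfrozen. By Lemma 7, at most $K$ steps per core lead to $\beta'$; recoloring one core does not affect the others.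

So we pass from $\alpha'$ to $\beta'$ in at most $290(K+5)S+Km$ steps.

## 11. The walk from $\alpha$ to $\beta$

*Proof of Theorem 2.* Complete graphs were done in Section 4. Otherwise let $\alpha,\beta$ be unfrozen colorings. Lemma 8 gives walks $\alpha\to\alpha'$ and $\beta\to\beta'$ of $O(n+Q(G))$ steps to colorings in which all cores are unfrozen. Section 10 gives a walk $\alpha'\to\beta'$ of at most
$$290(K+5)S+Km=O(n+Q(G))$$
steps, by (2) and $m\le n$. Reversing $\beta\to\beta'$ yields a walk from $\alpha$ to $\beta$ of $O(n+Q(G))$ steps, with an absolute constant. By Section 4 all colorings on it are unfrozen, so it is a walk in $\widehat{\mathcal C}(G,L)$. This proves Theorem 2, and with it Corollary 3: the conjecture is true. $\blacksquare$
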